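\title{Scattered linear orderings of Scott complexity $\Sigma_\alpha$}

\begin{abstract}
We construct a countable scattered linear ordering of Scott complexity $\Sigma_5$. This answers the question whether a scattered linear ordering can have Scott complexity $\Sigma_\alpha$ for an ordinal $\alpha$ that is not the successor of a limit ordinal. More generally, $\Sigma_\alpha$ occurs for every countable successor ordinal $\alpha\ge5$ that is not of the form $\lambda+1$ or $\lambda+2$ with $\lambda$ a limit. Together with known results, this determines the ordinals $\alpha$ for which $\Sigma_\alpha$ is the Scott complexity of a scattered linear ordering, except for $\alpha=\lambda+2$, which we do not settle. All examples come from one labeled ordering of type $\omega+1+\omega^*$ by substituting linear orderings for its points.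
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Scott complexity}
All structures in this paper are countable and nonempty, all signatures are countable and relational, and $\lambda$ always denotes a countable limit ordinal. The logic $\mathcal L_{\omega_1\omega}$ extends first-order logic by countable conjunctions and disjunctions, and its formulas are ranked by countable ordinals as follows. The class $\Sigma_0=\Pi_0$ consists of the finitary quantifier-free formulas. For $\alpha\ge1$, a $\Sigma_\alpha$ formula is a countable disjunction of formulas $\exists\bar y\,\psi$, each with $\psi\in\Pi_\beta$ for some $\beta<\alpha$, and a $\Pi_\alpha$ formula is a countable conjunction of formulas $\forall\bar y\,\psi$, each with $\psi\in\Sigma_\beta$ for some $\beta<\alpha$. A d-$\Sigma_\alpha$ formula is the conjunction of a $\Sigma_\alpha$ and a $\Pi_\alpha$ formula. We take formulas up to equivalence. Then the negation of a $\Sigma_\alpha$ formula is $\Pi_\alpha$, and $\Sigma_\alpha\cup\Pi_\alpha\subseteq\Sigma_\beta\cap\Pi_\beta$ for $\alpha<\beta$. For $\alpha\ge1$ the class $\Sigma_\alpha$ is closed under finite conjunction, countable disjunction and $\exists$,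 and dually for $\Pi_\alpha$. In particular, a finite Boolean combination of $\Sigma_\alpha$ formulas is both $\Sigma_{\alpha+1}$ and $\Pi_{\alpha+1}$.

A \emph{Scott sentence} for a structure $A$ is a sentence $\varphi$ such that a countable structure $B$ in the same signature satisfies $\varphi$ if and only if $B\cong A$. Order the complexities by placing $\Sigma_\alpha$ and $\Pi_\alpha$ below d-$\Sigma_\alpha$, and d-$\Sigma_\alpha$ below $\Sigma_\beta$ and $\Pi_\beta$ for $\beta>\alpha$. The \emph{Scott complexity} $\operatorname{SSC}(A)$ is the least complexity, among the $\Sigma_\alpha$, $\Pi_\alpha$ and d-$\Sigma_\alpha$, of a Scott sentence for $A$. It records how many alternations of quantifiers a complete description of $A$ needs, and with which quantifier the description begins.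

We write $\omega$, $\omega^*$, $\zeta$, $\eta$ for the order types of the natural numbers, the negative integers, the integers and the rationals, and $n$ for the chain with $n$ elements. A linear ordering is \emph{scattered} if $\eta$ does not embed into it. A sum $\sum_{k\in K}E_k$ of scattered orderings along a scattered ordering $K$ is scattered: a copy of $\eta$ either has two points in one summand, which by convexity then contains a copy of $\eta$, or it projects injectively into $K$.

\subsection*{The simplest cases}
A finite chain $n\ge2$ has Scott complexity d-$\Sigma_1$. The sentence ``linear ordering with at least $n$ and at most $n$ elements'' is d-$\Sigma_1$, and nothing simpler will do, because $\Sigma_1$ sentences pass to extensions and $\Pi_1$ sentences pass to substructures. ``Finitely many points lie between $x$ and $y$'' is the $\Sigma_2$ formula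
\begin{equation}\label{eq:fin}
\bigvee_{m}\exists z_1\dots z_m\,\forall w\,\Big(x\le w\le y\vee y\le w\le x\ \to\ \bigvee_{i\le m}w=z_i\Big),
\end{equation}
so $\zeta$ has a $\Pi_3$ Scott sentence: a linear ordering without endpoints in which \eqref{eq:fin} holds for all $x,y$. These descriptions do not begin with a lone existential quantifier, and some existential complexities can be excluded at once.

\begin{lemma}\label{lem:trivial}
If $\alpha\le1$ or $\alpha$ is a limit ordinal, then no linear ordering has Scott complexity $\Sigma_\alpha$.
\end{lemma}

\begin{proof}
A $\Sigma_1$ sentence true in $L$ is true in every extension of $L$. Every countable linear ordering embeds into $\eta$, hence also into $\eta+1$, and these two are not isomorphic. So $L$ has no $\Sigma_1$ Scott sentence. If $\alpha$ is a limit and $\bigvee_i\exists\bar y_i\,\psi_i$ is a $\Sigma_\alpha$ Scott sentence of $L$ with $\psi_i\in\Pi_{\beta_i}$ and $\beta_i<\alpha$, then a disjunct that is true in $L$ implies the whole sentence. It is therefore itself a Scott sentence, of complexity $\Sigma_{\beta_i+1}$ with $\beta_i+1<\alpha$.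
\end{proof}

The proof shows the shape of a Scott sentence of complexity $\Sigma_\alpha$: it may be taken to be $\exists\bar y\,\psi$, that is, it names parameters and then describes the structure over them. The complexity $\Sigma_\alpha$ occurs only when naming parameters makes the description cheaper than it is without them.

\subsection*{The question and the results}
We quote the following known results without proof.
\begin{enumerate}
\item[(K1)] For every limit $\lambda$ there is a scattered linear ordering of Scott complexity $\Sigma_{\lambda+1}$.
\item[(K2)] No structure has Scott complexity $\Sigma_2$ (Alvir, Greenberg, Harrison-Trainor, Turetsky).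
\item[(K3)] No linear ordering has Scott complexity $\Sigma_3$ (Gonzalez, Rossegger).
\item[(K4)] No scattered linear ordering has Scott complexity $\Sigma_4$.
\end{enumerate}
The question, from \cite{GHH}, is this: \emph{is there a scattered linear ordering $L$ with $\operatorname{SSC}(L)=\Sigma_\alpha$ for some countable ordinal $\alpha$ that is not of the form $\lambda+1$?}

One might guess that the answer is no. The list (K2)--(K4) excludes $\Sigma_2$, $\Sigma_3$ and $\Sigma_4$ in turn, and in orderings such as $\omega$ or $\zeta$ points are located by counting, from an endpoint or from one another, so that a named point brings no saving (for $\zeta$ see the remark after Proposition~\ref{prop:pair}). The guess fails at the first level that (K2)--(K4) leave.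

\begin{theorem}\label{thm:five}
There is a scattered linear ordering $L$ with $\operatorname{SSC}(L)=\Sigma_5$.
\end{theorem}

\begin{theorem}\label{thm:all}
For every countable successor ordinal $\alpha\ge5$ that is not of the form $\lambda+1$ or $\lambda+2$, there is a scattered linear ordering of Scott complexity $\Sigma_\alpha$.
\end{theorem}

\begin{corollary}\label{cor:main}
If a scattered linear ordering has Scott complexity $\Sigma_\alpha$, then $\alpha$ is a successor ordinal and $\alpha\ge5$. Every countable successor ordinal $\alpha\ge5$ occurs in this way, except possibly those of the form $\lambda+2$. In particular, for finite $n$, the complexity $\Sigma_n$ occurs if and only if $n\ge5$.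
\end{corollary}

We do not settle the case $\alpha=\lambda+2$.

\subsection*{Plan}
Section~\ref{sec:bf} reduces the statement $\operatorname{SSC}(A)=\Sigma_{\beta+2}$ to finding a companion $A'$ that makes $(A,A')$ a \emph{$\beta$-pair}. Section~\ref{sec:S} builds a $1$-pair by hand, among linear orderings whose points carry labels; this is the main idea. Section~\ref{sec:subst} removes the labels by substituting orderings for points. A suitable ordering $Y$, a \emph{$\nu$-filler}, turns $\beta$-pairs into $(\nu+\beta)$-pairs, and $\zeta$ is a $2$-filler, which gives Theorem~\ref{thm:five}. Theorem~\ref{thm:all} needs three more ingredients: a $2$-pair (Section~\ref{sec:T}), the powers $\zeta^\gamma$ (Section~\ref{sec:powers}), and a $\lambda$-filler (Section~\ref{sec:Y}). They are assembled in Section~\ref{sec:final}.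

\section{Back-and-forth relations and $\beta$-pairs}\label{sec:bf}

Lower bounds on Scott complexity come from showing that a second structure satisfies many of the same sentences. The tool for this is the following family of relations. Let $M,N$ be structures in one signature and let $\bar a\in M$, $\bar b\in N$ be tuples of the same length. Put $(M,\bar a)\le_0(N,\bar b)$ if $\bar a$ and $\bar b$ satisfy the same quantifier-free formulas. For $\alpha\ge1$, put $(M,\bar a)\le_\alpha(N,\bar b)$ if for every $\beta<\alpha$ and every tuple $\bar d\in N$ there is a tuple $\bar c\in M$ of the same length with $(N,\bar b\bar d)\le_\beta(M,\bar a\bar c)$. We write $M\le_\alpha N$ when the tuples are empty. Three facts are used without further mention.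
\begin{itemize}
\item If $\beta\le\alpha$, then $\le_\alpha$ implies $\le_\beta$. For $\beta\ge1$ this is part of the definition; for $\beta=0$ take $\bar d$ empty and use that $\le_0$ is symmetric.
\item Hence, to verify $\le_{\beta+1}$, only the value $\beta$ has to be checked.
\item If $(M,\bar a)\le_\beta(N,\bar b)$ for all $\beta<\lambda$, then $(M,\bar a)\le_\lambda(N,\bar b)$: to answer $\bar d$ at level $\beta$, use $\le_{\beta+1}$.
\end{itemize}
For finite $n$, the relation $M\le_nN$ is a game with $n$ moves. A tuple of $N$ is answered by a tuple of $M$, then a tuple of $M$ by a tuple of $N$, and so on; at the end the two accumulated tuples must satisfy the same quantifier-free formulas.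

\begin{lemma}\label{lem:karp}
If $(M,\bar a)\le_\alpha(N,\bar b)$, then every $\Pi_\alpha$ formula true of $\bar a$ in $M$ is true of $\bar b$ in $N$.
\end{lemma}

\begin{proof}
We use induction on $\alpha$; the case $\alpha=0$ is the definition. For $\alpha\ge1$ it suffices to treat a formula $\forall\bar y\,\theta$ with $\theta\in\Sigma_\beta$, $\beta<\alpha$. Suppose $N\models\neg\theta(\bar b,\bar d)$, and pick $\bar c$ with $(N,\bar b\bar d)\le_\beta(M,\bar a\bar c)$. Since $\neg\theta\in\Pi_\beta$, the induction hypothesis gives $M\models\neg\theta(\bar a,\bar c)$.
\end{proof}

Upper bounds come from defining automorphism orbits. For $a\in A$, the \emph{orbits of $(A,a)$} are the orbits of finite tuples under the group $\operatorname{Aut}(A,a)$ of automorphisms fixing $a$. The set defined by a formula $\varphi(a,\bar x)$ is invariant under this group. So $\varphi(a,\bar x)$ defines the orbit of $\bar m$ as soon as $\bar m$ satisfies it and every solution is conjugate to $\bar m$.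

\begin{lemma}\label{lem:scott}
Let $\beta\ge1$ and $a\in A$. If every orbit of $(A,a)$ is defined by a $\Sigma_\beta$ formula with parameter $a$, then $A$ has a $\Sigma_{\beta+2}$ Scott sentence.
\end{lemma}

\begin{proof}
For each tuple $\bar m\in A$ let $\varphi_{\bar m}(a,\bar x)\in\Sigma_\beta$ define the orbit of $\bar m$, with $\varphi_\emptyset$ the true formula, and let $\delta_{\bar m}(v,\bar x)\in\Pi_1$ be the conjunction of all atomic and negated atomic formulas true of $(a,\bar m)$. Let $\Phi(v)$ be
\[
\bigwedge_{\bar m\in A}\forall\bar x\Big[\varphi_{\bar m}(v,\bar x)\to\Big(\delta_{\bar m}(v,\bar x)\wedge\bigwedge_{n\in A}\exists y\,\varphi_{\bar mn}(v,\bar xy)\wedge\forall y\bigvee_{n\in A}\varphi_{\bar mn}(v,\bar xy)\Big)\Big].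
\]
Each of $\neg\varphi_{\bar m}$, $\delta_{\bar m}$, $\bigwedge_n\exists y\,\varphi_{\bar mn}$ and $\forall y\bigvee_n\varphi_{\bar mn}$ is $\Pi_{\beta+1}$, so $\Phi\in\Pi_{\beta+1}$. We have $A\models\Phi(a)$: if $\bar x=\sigma(\bar m)$ with $\sigma\in\operatorname{Aut}(A,a)$, take $y=\sigma(n)$ for a given $n$, and $n=\sigma^{-1}(y)$ for a given $y$. Conversely, let $B\models\Phi(b)$. The pairs $(\bar m,\bar x)$ with $B\models\varphi_{\bar m}(b,\bar x)$ include the empty pair, each gives a partial isomorphism $a\bar m\mapsto b\bar x$, and each can be extended to include any given element of $A$ or of $B$. As both structures are countable, $(A,a)\cong(B,b)$. So $\exists v\,\Phi(v)$ is a $\Sigma_{\beta+2}$ Scott sentence.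
\end{proof}

\begin{definition}\label{def:pair}
Let $\beta\ge1$. A pair $(A,A')$ of structures is a \emph{$\beta$-pair} if
\begin{enumerate}
\item[(P1)] for some $a\in A$, every orbit of $(A,a)$ is defined by a $\Sigma_\beta$ formula with parameter $a$;
\item[(P2)] $A\le_{\beta+2}A'$;
\item[(P3)] $A\not\cong A'$.
\end{enumerate}
\end{definition}

\begin{proposition}\label{prop:pair}
If $(A,A')$ is a $\beta$-pair, then $\operatorname{SSC}(A)=\Sigma_{\beta+2}$.
\end{proposition}

\begin{proof}
By (P1) and Lemma~\ref{lem:scott}, $A$ has a $\Sigma_{\beta+2}$ Scott sentence. By (P2) and Lemma~\ref{lem:karp}, every $\Pi_{\beta+2}$ sentence true in $A$ is true in $A'$, so by (P3) it is not a Scott sentence of $A$. This excludes $\Pi_{\beta+2}$ and, for $\kappa\le\beta+1$, the classes $\Sigma_\kappa$, $\Pi_\kappa$ and d-$\Sigma_\kappa$, which are contained in $\Pi_{\beta+2}$. Every remaining complexity is $\Sigma_{\beta+2}$ or lies above it.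
\end{proof}

Condition (P1) alone gives only an upper bound, and it can be wasteful. Over a point of $\zeta$ every element is defined by its side and its exact distance, which is a Boolean combination of $\Sigma_1$ formulas, so (P1) holds with $\beta=2$. The resulting $\Sigma_4$ sentence is worse than the $\Pi_3$ sentence found above. The companion $A'$ certifies that the parameter is needed.

\section{A labeled ordering with a point that can be imitated}\label{sec:S}

A \emph{labeled order} is a linear ordering $M$ with a map $\ell\colon M\to\{1,2,3,\dots\}\cup\{\infty\}$. We regard it as a structure in the signature $\{<,P_1,P_2,\dots\}$, where $P_n$ holds of the points labeled $n$; there is no predicate for $\infty$. Isomorphisms of labeled orders preserve labels, and two tuples are $\le_0$-related exactly when they have the same order pattern (including equalities) and the same labels. Points labeled $\infty$ are called \emph{$\infty$-points}, the others \emph{integer points}. A plain linear ordering is identified with the labeled order in which every label is $\infty$. This changes neither its automorphisms nor the relations $\le_\alpha$, so a $\beta$-pair of linear orderings remains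 a $\beta$-pair of labeled orders.

We look for a $1$-pair $(S,S^-)$, where $S^-$ arises from $S$ by deleting the parameter $*$. The two requirements pull in opposite directions. By (P1), once $*$ is named, every point must be found by existential quantifiers alone. By (P2), some point of $S^-$ must be able to play the role of $*$ for one further move. Let $s=(s_i)_{i\in\omega}$ be the concatenation, for $i=1,2,3,\dots$, of the \emph{runs} $(2i-1,\,2i,\,2i-2,\dots,4,\,2)$:
\[
s=1,2,\ \ 3,4,2,\ \ 5,6,4,2,\ \ 7,8,6,4,2,\ \dots
\]
Every odd number occurs exactly once in $s$. Let $S$ be the labeled order of type $\omega+1+\omega^*$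
\[
b_0<c_0<b_1<c_1<\dots<*<\dots<e_2<f_2<e_1<f_1
\]
with $\ell(c_i)=s_i$, $\ell(e_j)=2j$, and $\ell=\infty$ at $*$ and at all $b_i$, $f_j$. Its labels read
\[
\infty\,1\,\infty\,2\,\infty\,3\,\infty\,4\,\infty\,2\,\infty\,5\,\cdots\ \ *\ \ \cdots\,6\,\infty\,4\,\infty\,2\,\infty .
\]
Let $S^-=S\setminus\{*\}$. The points below $*$ form the \emph{left part}, those above it the \emph{right part}.

\begin{proposition}\label{prop:S}
$(S,S^-)$ is a $1$-pair of scattered labeled orders.
\end{proposition}

\begin{proof}
Both orders are scattered, being sums of $\omega$, $1$ and $\omega^*$. For (P3), the point $*$ has infinitely many points on both sides, and no point of $S^-$ does.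

\emph{(P1) with parameter $*$.} Let $s_q$ be odd and $p\ge1$, and consider the quantifier-free condition
\begin{equation}\label{eq:chi}
y_0<\dots<y_q<*<z_p<\dots<z_1,\qquad\bigwedge_{i\le q}P_{s_i}(y_i),\qquad\bigwedge_{1\le j\le p}P_{2j}(z_j).
\end{equation}
Its only solution is $y_i=c_i$, $z_j=e_j$. Indeed, $c_q$ is the only point labeled $s_q$, so $y_q=c_q$; then $y_0,\dots,y_{q-1}$ are $q$ integer points below $c_q$, and there are only $q$ of these. Moreover $e_j$ is the only point above $*$ labeled $2j$. The \emph{gaps} below $c_0$, between $c_{i-1}$ and $c_i$, between $e_j$ and $e_{j-1}$, and above $e_1$ contain exactly one point each, namely $b_0$, $b_i$, $f_j$ and $f_1$. Given a tuple $\bar m$, choose $q$ with $s_q$ odd and $p$ so that every entry is $\le c_q$, equal to $*$, or $\ge e_p$. Let $\rho$ say of each $x_i$ which of the $y$'s, $z$'s or $*$ it equals, or in which gap it lies, according to the position of $m_i$. Then $\exists\bar y\bar z\,[\eqref{eq:chi}\wedge\rho]$ is a $\Sigma_1$ formula whose only solution is $\bar m$.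

\emph{(P2).} We play the three moves. First, a tuple $\bar u\in S^-$ is answered by the same tuple in $S$; it remains to show $(S^-,\bar u)\le_2(S,\bar u)$. Second, let $\bar v\in S$ be given. Choose $k$ so large that all entries of $\bar u\bar v$ in the right part lie above $f_k$, and let $\bar v^-\in S^-$ be $\bar v$ with $*$ replaced by $f_k$. It remains to show $(S,\bar u\bar v)\le_1(S^-,\bar u\bar v^-)$.

Third, let $\bar w\in S^-$ be given. The difficulty is that $\bar w$ may have entries in the right part below $f_k$. These must be answered below $*$, hence in the left part, and above everything played there. For some $J\ge k$, all such entries lie in the segment $f_{J+1}<e_J<f_J<\dots<f_{k+1}<e_k$, with labels $\infty,2J,\infty,\dots,\infty,2k$. Choose $i\ge J$ so large that the point $c$ labeled $2i-1$ lies above all entries of $\bar u\bar v\bar w$ in the left part. The $i$-th run contains the consecutive letters $2J,\dots,2k$ after the letter $2i-1$, so the left part contains, above $c$, a segment with the same labels $\infty,2J,\infty,\dots,\infty,2k$. Let $\pi$ be the partial map from $S^-$ to $S$ that fixes the points below $c$, sends the first segment onto the second,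 sends $f_k$ to $*$, and fixes the points above $f_k$ (Figure~\ref{fig:game}). It is injective, preserves order and labels, is defined on all entries of $\bar u\bar v^-\bar w$, and maps $\bar u\bar v^-$ to $\bar u\bar v$. So $(S^-,\bar u\bar v^-\bar w)\le_0(S,\bar u\bar v\,\pi(\bar w))$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.56cm,y=1cm]
\node at (-0.3,1.7) {$S$};
\node at (-0.3,0) {$S^-$};
\foreach \x/\s in {1/\infty,2/1,3/\infty,4/2,5/\cdots,6/5,7/\infty,8/6,9/\infty,10/4,11/\infty,12/2,13/\cdots,14/*,15/\cdots,16/4,17/\infty,18/2,19/\infty}
  \node (t\x) at (\x,1.7) {$\s$};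
\foreach \x/\s in {1/\infty,2/1,3/\infty,4/2,5/\cdots,11/\cdots,12/8,13/\infty,14/6,15/\infty,16/4,17/\infty,18/2,19/\infty}
  \node (b\x) at (\x,0) {$\s$};
\foreach \x/\y in {1/1,2/2,3/3,4/4,13/7,14/8,15/9,16/10,18/18,19/19}
  \draw[->] (b\x) -- (t\y);
\draw[->,very thick] (b17) -- (t14);
\end{tikzpicture}
\caption{The labeled orders $S$ (top) and $S^-=S\setminus\{*\}$ (bottom), written as sequences of labels. The $\infty$-point after the label $4$ near the right end of $S^-$ imitates $*$ (thick arrow). The points just below it, labeled $\infty,6,\infty,4$, are matched with points carrying the same labels in the run $5,6,4,2$ to the left of $*$.}\label{fig:game}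
\end{figure}

\begin{remark}\label{rem:features}
Both features of $s$ are needed. Suppose the odd letters are deleted, so that $s=2,4,2,6,4,2,\dots$. Then $(S,*\,c_2)\le_1(S,*\,c_0)$, because $c_0$ and $c_2$ are labeled $2$, only an $\infty$-point precedes $c_0$, and every label of the left part occurs cofinally in it. By Lemma~\ref{lem:karp}, every $\Sigma_1$ formula over $*$ true of $c_0$ is true of $c_2$, while no automorphism moves the second point $c_0$ of $S$; so the orbit of $c_0$ is not $\Sigma_1$-definable over $*$. Suppose instead that the even letters are deleted, so that $s=1,3,5,\dots$. Then ``every point has an even label below it or an odd label above it'' is a $\Pi_2$ sentence true in $S^-$ and false in $S$. Its negation is $\Pi_3$, so (P2) fails.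
\end{remark}

By Proposition~\ref{prop:pair}, $S$ has Scott complexity $\Sigma_3$ in the labeled signature. By (K3) no plain linear ordering does, so removing the labels must cost quantifiers. The next section determines the price.

\section{Substitution, fillers, and the complexity $\Sigma_5$}\label{sec:subst}

\subsection*{Substitution}
Let $F=(F_\ell)$ be a family of labeled orders indexed by the labels $\ell\in\{1,2,\dots\}\cup\{\infty\}$. For a labeled order $M$ let
\[
M[F]=\sum_{k\in M}F_{\ell(k)}.
\]
Its elements are the pairs $(k,g)$ with $g\in F_{\ell(k)}$, ordered first by $k$ and then by $g$, and $(k,g)$ has the label of $g$. The \emph{summands} are the convex sets $E_k=\{k\}\times F_{\ell(k)}$. We write $(\bar k,\bar g)$ for the tuple with entries $(k_j,g_j)$. Tuples $(\bar k,\bar g)\in M[F]$ and $(\bar k',\bar g')\in M'[F]$ are \emph{similar} if $(M,\bar k)\le_0(M',\bar k')$ and $\bar g=\bar g'$: they occupy the same positions in corresponding summands. Two constructions of automorphisms will be used. An automorphism $\sigma$ of $M$ \emph{lifts} to $(k,g)\mapsto(\sigma(k),g)$. And automorphisms of some of the summands, extended by the identity, \emph{combine} to an automorphism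 of $M[F]$.

The main case encodes labels by sizes. For a linear ordering $Y$, let $[M]_Y=M[F]$, where $F_\infty=Y$ and $F_n$ is the chain with $n$ elements, all without labels. Thus $[M]_Y$ is a plain linear ordering.

A strategy for a game on $M,M'$ tells us in which summands to answer, and we copy the positions. After such moves the tuples are similar, and the game continues for as long as similarity alone allows.

\begin{lemma}[transfer]\label{lem:transfer}
Let $F$ be a family, $\mathcal C$ a class of labeled orders and $\nu$ an ordinal such that, for all $M,M'\in\mathcal C$, similar tuples $\bar x\in M[F]$ and $\bar x'\in M'[F]$ satisfy $(M[F],\bar x)\le_\nu(M'[F],\bar x')$. If $M,M'\in\mathcal C$ and $(M,\bar k)\le_\alpha(M',\bar k')$, then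
\[
(M[F],(\bar k,\bar g))\le_{\nu+\alpha}(M'[F],(\bar k',\bar g))
\]
for all $\bar g$ with $g_j\in F_{\ell(k_j)}$.
\end{lemma}

\begin{proof}
We use induction on $\alpha$, for all $M,M'\in\mathcal C$ at once; the case $\alpha=0$ is the hypothesis. Let $\alpha>0$, let $\beta'<\nu+\alpha$, and let $(\bar d',\bar h)$ be a tuple of $M'[F]$. There is $\beta<\alpha$ with $\beta'\le\nu+\beta$: take $\beta=0$ if $\beta'<\nu$, and otherwise write $\beta'=\nu+\beta$. Choose $\bar d\in M$ with $(M',\bar k'\bar d')\le_\beta(M,\bar k\bar d)$. The labels of $\bar d$ and $\bar d'$ agree, so $(\bar d,\bar h)$ is a tuple of $M[F]$. The induction hypothesis, with the roles of $M$ and $M'$ exchanged, gives $(M'[F],(\bar k'\bar d',\bar g\bar h))\le_{\nu+\beta}(M[F],(\bar k\bar d,\bar g\bar h))$, and hence $\le_{\beta'}$.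
\end{proof}

\subsection*{How long similarity lasts}
If two integer points of $M$ are adjacent, their summands merge in $[M]_Y$ and the labels are lost. The next condition rules this out. A labeled order $M$ is \emph{admissible} if every integer point has $\infty$-points both below and above it, and there is an $\infty$-point between any two integer points. The orders $S$ and $S^-$ are admissible, and so is every plain linear ordering. A \emph{tail} of an ordering of type $\zeta$ is a nonempty initial or final segment.

\begin{lemma}[tails]\label{lem:tails}
Let $M$ be admissible and let $F_\infty$ have order type $\zeta$. Let $I$ be an open interval of $M[F]$ whose endpoints lie in different summands, or which has $-\infty$ or $+\infty$ as an endpoint. Then $I$ contains a tail of a summand $E_k$ with $\ell(k)=\infty$.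
\end{lemma}

\begin{proof}
If an endpoint of $I$ lies in a summand $E_k$ with $\ell(k)=\infty$, then $I\cap E_k$ is a tail of $E_k$. Otherwise each endpoint is $\pm\infty$ or lies in the summand of an integer point, and admissibility gives an $\infty$-point $k$ with $E_k\subseteq I$. (If $I$ is the whole order, note that an admissible order has an $\infty$-point.)
\end{proof}

A labeled order $V$ of type $\zeta$ is \emph{recurrent} if every finite convex subset of $V$ is isomorphic, as a labeled order, to a convex subset of every tail of $V$. The plain ordering $\zeta$ is recurrent, and it is the only case needed for Theorem~\ref{thm:five}. If $V$ is recurrent, $Q_1,\dots,Q_m$ are finite convex subsets of $V$ and $R$ is a tail, then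
\begin{equation}\label{eq:rec}
R\text{ contains convex copies }Q_1'<\dots<Q_m'\text{ of }Q_1,\dots,Q_m.
\end{equation}
In a final segment, choose $Q_1'$ first and each further copy in the tail above the previous one; in an initial segment, start from $Q_m'$ and move down.

\begin{lemma}[one and two moves]\label{lem:moves}
Let $F$ be a family such that $V=F_\infty$ is recurrent and every label occurring in some $F_n$ occurs in $V$. Let $M,M'$ be admissible, $N=M[F]$ and $N'=M'[F]$.
\begin{enumerate}
\item[(a)] Let $(N',\bar x')\le_0(N,\bar x)$. Suppose that whenever two consecutive entries of $\bar x'$ lie in one summand, the open interval between them is isomorphic to the corresponding interval of $N$. Then $(N',\bar x')\le_1(N,\bar x)$. In particular, similar tuples are $\le_1$-related.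
\item[(b)] Suppose that every $F_n$ is isomorphic to a finite convex subset of $V$. If $\bar x\in N$ and $\bar x'\in N'$ are similar, then $(N,\bar x)\le_2(N',\bar x')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\bar d\in N$. Entries of $\bar d$ equal to entries of $\bar x$ are answered by the corresponding entries of $\bar x'$. The others fall into the open intervals determined by $\bar x$. Let $I$ be one of these and $I'$ the corresponding interval of $N'$. If the endpoints of $I'$ lie in one summand, answer through an isomorphism $I\cong I'$. Otherwise $I'$ contains a tail of a copy of $V$ by Lemma~\ref{lem:tails}. All labels of $N$ occur in $V$, so \eqref{eq:rec} with one-point sets $Q_i$ gives an increasing tuple in $I'$ with the same labels as the increasing enumeration of the entries of $\bar d$ in $I$.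

(b) Let $\bar x=(\bar k,\bar g)$ and $\bar x'=(\bar k',\bar g)$, and let $\bar y'\in N'$ be given. We find $\bar y\in N$ such that $\bar x'\bar y'$ and $\bar x\bar y$ satisfy the hypothesis of (a). Call the summands $E_{k'_j}$ \emph{old} and the other summands met by $\bar y'$ \emph{new}. An entry $(k'_j,h)$ of $\bar y'$ in an old summand is answered by $(k_j,h)$. The new summands cannot be matched with summands of $N$, since $M$ may have no points at all where $M'$ has them; instead we imitate them inside a tail. For a new summand, the convex hull of the entries of $\bar y'$ in it is a finite convex subset of $V$ or of some $F_n$, so it is isomorphic to a finite convex subset of $V$. Consider the new summands that lie between two consecutive old summands (or below all, or above all old summands; if $\bar x'$ is empty, consider all of them), and let $Q_1<\dots<Q_m$ be their hulls. Let $I$ be the interval of $N$ between the last entry placed so far in the summand corresponding to the lower old summand and the first entry placed so far in the summand corresponding to the upper one, with $\pm\infty$ where there is no such summand. By Lemma~\ref{lem:tails} and \eqref{eq:rec}, $I$ contains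 convex copies $Q_1'<\dots<Q_m'$, and we answer the entries in $Q_i$ by their images in $Q_i'$. Order pattern and labels are preserved. If two consecutive entries of $\bar x'\bar y'$ lie in one old summand, the answers occupy the same positions in a summand with the same label; if they lie in one new summand, the interval between them is inside some $Q_i\cong Q_i'$. In both cases the intervals are isomorphic.
\end{proof}

\subsection*{Fillers}
To carry a $\beta$-pair from $M$ to $[M]_Y$, the ordering $Y$ must hide the summands for $\nu$ moves, and it must reveal them, and the positions inside them, at about level $\nu$.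

\begin{definition}\label{def:filler}
Let $\nu\ge1$ be a countable ordinal and $\mathcal C$ a class of labeled orders. An infinite scattered linear ordering $Y$ is a \emph{$\nu$-filler for $\mathcal C$} if the following hold.
\begin{enumerate}
\item[(F1)] For $M,M'\in\mathcal C$, similar tuples $\bar x\in[M]_Y$, $\bar x'\in[M']_Y$ satisfy $([M]_Y,\bar x)\le_\nu([M']_Y,\bar x')$.
\item[(F2)] There is a $\Sigma_\nu$ formula $x\approx y$ that, for every $M\in\mathcal C$, holds in $[M]_Y$ exactly when $x$ and $y$ lie in the same summand.
\item[(F3)] For every tuple $\bar g\in Y$ there is a $\Sigma_{\nu+1}$ formula $\Theta_{\bar g}(\bar x)$ such that, for every $M\in\mathcal C$, every $\infty$-point $k\in M$ and every $\bar g'\in Y$ of the same length, $\Theta_{\bar g}$ holds in $[M]_Y$ of $((k,g_1'),(k,g_2'),\dots)$ if and only if some automorphism of $Y$ maps $\bar g$ to $\bar g'$.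
\end{enumerate}
\end{definition}

In (F3) it suffices to treat strictly increasing tuples, since the order pattern is quantifier-free. For the ``if'' direction it suffices to treat $\bar g'=\bar g$, since automorphisms of $E_k$ extend to $[M]_Y$.

\begin{proposition}[lifting]\label{prop:lift}
Let $Y$ be a $\nu$-filler for $\mathcal C$ and let $(M,M')$ be a $\beta$-pair of labeled orders from $\mathcal C$. Then $([M]_Y,[M']_Y)$ is a $(\nu+\beta)$-pair of linear orderings. If $M$ and $M'$ are scattered, so are $[M]_Y$ and $[M']_Y$.
\end{proposition}

\begin{proof}
Write $L=[M]_Y$ and $L'=[M']_Y$. The last claim is the fact on scattered sums. Condition (P2) follows from (F1) and Lemma~\ref{lem:transfer}, which give $L\le_{\nu+\beta+2}L'$. For (P3), an isomorphism $L\to L'$ preserves $\approx$, so it maps summands onto summands of the same cardinality and induces an order isomorphism $M\to M'$. This isomorphism preserves labels because $Y$ is infinite, contradicting $M\not\cong M'$.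

For (P1) we translate formulas $\varphi$ about $M$ into formulas $\varphi^*$ about $L$. Replace $x=y$ by $x\approx y$, replace $x<y$ by $x<y\wedge x\not\approx y$, and replace $P_n(x)$ by ``exactly $n$ elements $w$ satisfy $w\approx x$''; keep connectives and quantifiers. Induction on $\varphi$ gives
\[
L\models\varphi^*((\bar k,\bar g))\iff M\models\varphi(\bar k),
\]
where the case $P_n$ uses that $Y$ is infinite, and the quantifier case uses that the projection $L\to M$ is onto. ``At least $n$ elements satisfy $w\approx x$'' is $\Sigma_\nu$, so quantifier-free formulas translate into Boolean combinations of $\Sigma_\nu$ formulas, which are both $\Sigma_{\nu+1}$ and $\Pi_{\nu+1}$. Hence $\Sigma_1$ formulas translate into $\Sigma_{\nu+1}$ and $\Pi_1$ formulas into $\Pi_{\nu+1}$, and by induction $\Sigma_\delta$ and $\Pi_\delta$ translate into $\Sigma_{\nu+\delta}$ and $\Pi_{\nu+\delta}$ for all $\delta\ge1$.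

Let $k_0\in M$ witness (P1) for $M$ and fix $a\in E_{k_0}$. Let $\bar m=(\bar k,\bar g)$ be a tuple of $L$, and let $\varphi(k_0,\bar x)\in\Sigma_\beta$ define the orbit of $\bar k$ in $(M,k_0)$. Let $\psi(a,\bar x)$ be the conjunction of
\begin{itemize}
\item $\varphi^*(a,\bar x)$;
\item for each $j$ with $\ell(k_j)$ finite, ``exactly $i$ elements $w$ satisfy $w\approx x_j$ and $w<x_j$'', where $i$ is the number of predecessors of $m_j$ in its summand;
\item for each $\infty$-point $k$ among the $k_j$, the formula $\Theta_{\bar h}$ applied to the variables $x_j$ with $k_j=k$, where $\bar h$ lists the corresponding $g_j$; if $k=k_0$, then $a$ is included as one more entry.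
\end{itemize}
The first conjunct is $\Sigma_{\nu+\beta}$ and the others are $\Sigma_{\nu+1}$, so $\psi\in\Sigma_{\nu+\beta}$ as $\beta\ge1$. The tuple $\bar m$ satisfies $\psi$. Let $(\bar k',\bar g')$ be any solution. Then $\bar k'$ is in the orbit of $\bar k$, and after applying the lift of an element of $\operatorname{Aut}(M,k_0)$, which fixes $a$, we may assume $\bar k'=\bar k$. The second conjunct gives $g_j'=g_j$ in finite summands. The third gives, in each infinite summand, an automorphism carrying the entries of $\bar m$ to those of $(\bar k,\bar g')$ and fixing $a$ if the summand is $E_{k_0}$. These combine to an element of $\operatorname{Aut}(L,a)$.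
\end{proof}

\begin{remark}
The proof explains why the signature has no predicate for $\infty$. ``The summand of $x$ is infinite'' is a countable conjunction of $\Sigma_\nu$ formulas, hence $\Pi_{\nu+1}$, and an existential quantifier in front of it would give only the bound $\Sigma_{\nu+2}$ where $\Sigma_{\nu+1}$ is needed. The formulas in Proposition~\ref{prop:S} locate $\infty$-points by their gaps instead.
\end{remark}

\begin{lemma}\label{lem:zetafiller}
$\zeta$ is a $2$-filler for the class of admissible labeled orders.
\end{lemma}

\begin{proof}
(F1) is Lemma~\ref{lem:moves}(b) with $V=\zeta$, in which every finite chain is a convex subset. For (F2) take the $\Sigma_2$ formula \eqref{eq:fin}: intervals inside a summand are finite, and intervals between different summands are infinite by Lemma~\ref{lem:tails}. For (F3), let $\Theta_{\bar g}$ state, for an increasing $\bar g$, that $x_j<x_{j+1}$ and that exactly as many elements lie between $x_j$ and $x_{j+1}$ as between $g_j$ and $g_{j+1}$. This is a Boolean combination of $\Sigma_1$ formulas, and two increasing tuples of $\zeta$ with the same distances differ by a translation.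
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:five}]
By Proposition~\ref{prop:S}, Lemma~\ref{lem:zetafiller} and Proposition~\ref{prop:lift}, $([S]_\zeta,[S^-]_\zeta)$ is a $3$-pair of scattered linear orderings. By Proposition~\ref{prop:pair}, the ordering
\[
[S]_\zeta=(\zeta+1+\zeta+2+\zeta+3+\zeta+4+\zeta+2+\cdots)+\zeta+(\cdots+6+\zeta+4+\zeta+2+\zeta)
\]
has Scott complexity $\Sigma_5$.
\end{proof}

\section{A labeled $2$-pair}\label{sec:T}

The fillers of the next two sections raise $\beta$ by ordinals of the form $2\gamma$. Starting from $S$ alone, they would reach only every second level. We therefore need a substitution that costs exactly one quantifier, and Lemma~\ref{lem:moves} indicates how to get one: use a family that satisfies the hypothesis of (a) but not that of (b). The pieces $F_n$ should use the labels of $V$ in a pattern that does not occur in $V$.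

Let $Z$ be the labeled order of type $\zeta$ with alternating labels $\cdots\,\infty\,1\,\infty\,1\,\cdots$. It is recurrent, since it is periodic. For $n\ge1$ let $D_n$ be the labeled order with $n+3$ points whose first and last points are labeled $1$ and whose other $n+1\ge2$ points are labeled $\infty$. Let $G$ be the family with $G_\infty=Z$ and $G_n=D_n$, and put
\[
T=S[G],\qquad T^-=S^-[G].
\]
The summands at integer points of $S$ are called \emph{$D$-summands}.

\begin{proposition}\label{prop:T}
$(T,T^-)$ is a $2$-pair of admissible scattered labeled orders.
\end{proposition}

\begin{proof}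
Both orders are scattered sums of scattered orders. Between two points labeled $1$ in one summand there is an $\infty$-point. Every interval between different summands and every unbounded interval contains a tail of $Z$ by Lemma~\ref{lem:tails}, hence an $\infty$-point. So $T$ and $T^-$ are admissible.

\emph{(P2).} By Lemma~\ref{lem:moves}(a), the hypothesis of Lemma~\ref{lem:transfer} holds for $G$, the class $\{S,S^-\}$ and $\nu=1$. Since $S\le_3S^-$, we get $T\le_4T^-$.

\emph{Recognizing the $D$-summands.} Call $(u_0,\dots,u_l)$ a \emph{chain} if $u_0<\dots<u_l$ and no point lies strictly between $u_i$ and $u_{i+1}$; this is a $\Pi_1$ condition. By Lemma~\ref{lem:tails}, a chain lies in one summand. Let $\Delta_n(u_0,\dots,u_{n+2})\in\Pi_1$ say that $\bar u$ is a chain, that $P_1$ holds of $u_0$ and $u_{n+2}$, and that $P_1$ fails of the other entries. In $T$ and $T^-$ it holds exactly when $\bar u$ lists a $D$-summand isomorphic to $D_n$: the chain is not inside a copy of $Z$, which has no two adjacent $\infty$-points, and in a $D$-summand only the endpoints are labeled $1$.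

\emph{(P3).} An isomorphism $T\to T^-$ would map $D$-summands onto $D$-summands. The points of $E_*$ have infinitely many $D$-summands on both sides, and no point of $T^-$ does.

\emph{(P1).} Fix $a\in E_*$ and let $\bar m\in T$. Choose $q$ with $s_q$ odd and $p\ge1$ such that every entry of $\bar m$ lies in a summand $E_k$ with $k\le c_q$, $k=*$ or $k\ge e_p$. Let $H$ consist of $*$ and of those $\infty$-points $k$ of $S$ for which $E_k$ meets $\bar m$. For $k\in H$ let $\bar n^k$ be a chain in $E_k$ that contains all entries of $\bar m$ in $E_k$, and also $a$ if $k=*$. The formula $\psi(a,\bar x)$ asserts that there are tuples $\bar y^0,\dots,\bar y^q,\bar z^p,\dots,\bar z^1$ and $\bar u^k$ ($k\in H$) such that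
\begin{itemize}
\item $\bar y^0<\dots<\bar y^q<a<\bar z^p<\dots<\bar z^1$, and $\Delta_{s_i}(\bar y^i)$, $\Delta_{2j}(\bar z^j)$ hold for all $i,j$;
\item each $\bar u^k$ is a chain of the length of $\bar n^k$, and $P_1$ holds of its first entry if and only if it holds of the first entry of $\bar n^k$;
\item $\bar u^k$ lies below $\bar y^0$ if $k=b_0$, between $\bar y^{i-1}$ and $\bar y^i$ if $k=b_i$ with $i\geq1$, between $\bar z^j$ and $\bar z^{j-1}$ if $k=f_j$ with $j\geq2$, and above $\bar z^1$ if $k=f_1$; and $a$ has the same place in $\bar u^*$ as in $\bar n^*$;
\item each $x_i$ equals the entry of $\bar y^{i'}$, $\bar z^j$ or $\bar u^k$ that has the place of $m_i$ in $E_{c_{i'}}$, $E_{e_j}$ or $\bar n^k$.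
\end{itemize}
This is a $\Sigma_2$ formula satisfied by $\bar m$. Let $\bar m'$ be any solution. The argument given for \eqref{eq:chi}, applied to $D$-summands in place of integer points, shows that $\bar y^i$ lists $E_{c_i}$ and $\bar z^j$ lists $E_{e_j}$. Hence the gap prescribed for $k\ne*$ is exactly $E_k$, and $\bar u^k$ is a chain in $E_k\cong Z$. The translation of $E_k$ that moves $\bar n^k$ to $\bar u^k$ preserves the label of the first entry, so it shifts by an even number of places and preserves all labels. The chain $\bar u^*$ equals $\bar n^*$, being determined by its length and the place of $a$. The translations combine to an element of $\operatorname{Aut}(T,a)$ that maps $\bar m$ to $\bar m'$.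
\end{proof}

\section{Condensations and the powers of $\zeta$}\label{sec:powers}

From now on $2\gamma$ is the ordinal product: $2\cdot0=0$, $2(\gamma+1)=2\gamma+2$ and $2\lambda=\lambda$. It is strictly increasing in $\gamma$, and $2(\lambda+k)=\lambda+2k$ for finite $k$.

To climb through the ordinals we iterate the filler $\zeta$, and the relation $\approx$ of (F2) becomes an iterate of ``finitely far apart''. On any linear ordering let $\sim_0$ be equality, let $x\sim_{\alpha+1}y$ if the closed interval between $x$ and $y$ meets only finitely many $\sim_\alpha$-classes, and let ${\sim_\lambda}=\bigcup_{\alpha<\lambda}{\sim_\alpha}$.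

\begin{lemma}\label{lem:cond}
Let $\alpha$ be a countable ordinal.
\begin{enumerate}
\item[(a)] The relation $\sim_\alpha$ is an equivalence relation with convex classes that contains $\sim_\gamma$ for $\gamma<\alpha$. If $C$ is a convex subset, then $\sim_\alpha$ computed in $C$ is the restriction of $\sim_\alpha$ to $C$.
\item[(b)] The relation $\sim_\alpha$ is defined by a $\Sigma_{2\alpha}$ formula that does not depend on the ordering.
\item[(c)] Every $\sim_\alpha$-class is scattered.
\end{enumerate}
\end{lemma}

\begin{proof}
All parts are proved by induction on $\alpha$. (a) At a successor $\alpha+1$, transitivity holds because the interval between $x$ and $z$ is covered by those between $x,y$ and $y,z$; convexity holds because subintervals meet fewer classes; and if $x\sim_\alpha y$, the interval meets one class. For $x,y\in C$ the interval between them lies in $C$, and the number of classes it meets depends only on the restriction of $\sim_\alpha$ to it. At limits these properties pass to the increasing union. (b) At a successor, replace $w=z_i$ by $w\sim_\alpha z_i$ in \eqref{eq:fin}; the part starting with $\forall w$ is $\Pi_{2\alpha+1}$, so the formula is $\Sigma_{2\alpha+2}$.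 At a limit $\lambda$ take the disjunction of the formulas for $\gamma<\lambda$, each $\Sigma_{2\gamma}$ with $2\gamma<\lambda$. (c) A $\sim_{\alpha+1}$-class is a sum of $\sim_\alpha$-classes along an ordering with finite intervals, which is scattered. If a $\sim_\lambda$-class contained a copy of $\eta$, two of its points $x<y$ would satisfy $x\sim_\gamma y$ for some $\gamma<\lambda$, and the $\sim_\gamma$-class containing $[x,y]$ would contain a copy of $\eta$.
\end{proof}

For a countable ordinal $\gamma$, let $\zeta^\gamma$ be the set of finitely supported functions $g\colon\gamma\to\mathbb Z$, with $g<h$ if $g(\varepsilon)<h(\varepsilon)$ at the largest $\varepsilon$ where $g$ and $h$ differ. It is a countable ordered abelian group, so translations are automorphisms; $\zeta^0$ is a point. For a linear ordering $K$ write $\zeta^\gamma K=[K]_{\zeta^\gamma}$, the result of replacing every point of $K$ by $\zeta^\gamma$. If $\gamma=\varepsilon+\delta$, then splitting a function into its coordinates below $\varepsilon$ and the rest identifies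
\begin{equation}\label{eq:split}
\zeta^\gamma K=\zeta^\varepsilon(\zeta^\delta K).
\end{equation}

\begin{lemma}\label{lem:powerclasses}
The $\sim_\gamma$-classes of $\zeta^\gamma K$ are the summands. Consequently, for $\varepsilon\le\gamma$, we have $(k,g)\sim_\varepsilon(k',g')$ in $\zeta^\gamma K$ if and only if $k=k'$ and $g,g'$ agree at all coordinates $\ge\varepsilon$.
\end{lemma}

\begin{proof}
We use induction on $\gamma$, for all $K$. The case $\gamma=0$ is the definition of $\sim_0$. In $\zeta^{\gamma+1}K=\zeta^\gamma(\zeta K)$ the $\sim_\gamma$-classes correspond to the points of $\zeta K$, and an interval of $\zeta K$ is finite exactly when its endpoints lie in one copy of $\zeta$. In $\zeta^\lambda K$, the induction hypothesis and \eqref{eq:split} show for $\varepsilon<\lambda$ that $(k,g)\sim_\varepsilon(k',g')$ means $k=k'$ and agreement from $\varepsilon$ on. Since supports are finite, any $g,g'$ agree from some $\varepsilon<\lambda$ on. The second statement follows from the first by \eqref{eq:split}.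
\end{proof}

\begin{lemma}\label{lem:powerfiller}
For $\gamma\ge1$, the ordering $\zeta^\gamma$ is a $2\gamma$-filler for the class of plain linear orderings.
\end{lemma}

\begin{proof}
The ordering $\zeta^\gamma$ is infinite, and it is scattered because it is a single $\sim_\gamma$-class. For (F2) take $\sim_\gamma$ and use Lemmas~\ref{lem:cond}(b) and~\ref{lem:powerclasses}.

\emph{(F1).} We show by induction on $\gamma\ge0$ that similar tuples $(\bar k,\bar g)\in\zeta^\gamma K$ and $(\bar k',\bar g)\in\zeta^\gamma K'$ are $\le_{2\gamma}$-related, for all $K,K'$. For $\gamma=0$ this is the definition of similarity. For $\gamma+1$, regroup by $\zeta^{\gamma+1}K=\zeta^\gamma(\zeta K)$. The tuples with entries $(k_j,g_j(\gamma))\in\zeta K$ and $(k'_j,g_j(\gamma))\in\zeta K'$ are similar, hence $\le_2$-related by Lemma~\ref{lem:zetafiller}, and the remaining coordinates in $\zeta^\gamma$ agree. Lemma~\ref{lem:transfer} with $\nu=2\gamma$ gives $\le_{2\gamma+2}$. For a limit $\lambda$ and $\varepsilon<\lambda$, the tuples remain similar after regrouping by \eqref{eq:split}, so they are $\le_{2\varepsilon}$-related. The ordinals $2\varepsilon$ are unbounded in $\lambda$, so the tuples are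 $\le_\lambda$-related.

\emph{(F3).} The exact distance in $\zeta$ is replaced by the following data: for $u<v$ in $\zeta^\gamma$, the largest coordinate $\varepsilon$ at which they differ and the difference $m=v(\varepsilon)-u(\varepsilon)\ge1$. Let $\tau_{\varepsilon,m}(u,v)$ say that there are $u=z_0<\dots<z_m=v$ with $z_i\not\sim_\varepsilon z_{i+1}$ for all $i<m$, and that every $w\in[u,v]$ satisfies $w\sim_\varepsilon z_i$ for some $i$. This formula is $\Sigma_{2\varepsilon+2}$, hence $\Sigma_{2\gamma}$ for $\varepsilon<\gamma$, and it says that $[u,v]$ meets exactly $m+1$ classes of $\sim_\varepsilon$. For $u<v$ in one summand it holds exactly when the data of $(u,v)$ are $(\varepsilon,m)$. Indeed, by Lemma~\ref{lem:powerclasses}: if $u,v$ differ only below $\varepsilon$, one class is met; if $\varepsilon$ is the largest coordinate of difference, the classes met correspond to the integers from $u(\varepsilon)$ to $v(\varepsilon)$; and if $u,v$ differ above $\varepsilon$, then increasing the coordinate $\varepsilon$ of $u$ by $1,2,\dots$ produces infinitely many inequivalent points of $[u,v]$. In particular, automorphisms of $\zeta^\gamma$ preserve the data.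

For $g_1<\dots<g_r$ let $\Theta_{\bar g}$ be the conjunction of the formulas $\tau_{\varepsilon,m}(x_j,x_{j+1})$ given by the data of $(g_j,g_{j+1})$. It holds of $\bar g$ in every summand. It remains to show, by induction on $r$, that if $g_1'<\dots<g_r'$ has the same data, then an automorphism maps $\bar g$ to $\bar g'$. For $r=1$ use a translation. For $r>1$ we may assume by induction that $g_j=g_j'$ for $j<r$. Let $(\varepsilon,m)$ be the data of the last pair. Both $g_r$ and $g_r'$ agree with $g_{r-1}$ above $\varepsilon$ and take the value $g_{r-1}(\varepsilon)+m$ at $\varepsilon$, so they lie in one $\sim_\varepsilon$-class $C$, and $C$ lies above $g_{r-1}$. Translation by $g_r'-g_r$, which is supported below $\varepsilon$, maps $C$ onto itself. Extended by the identity, it fixes $g_1,\dots,g_{r-1}$ and maps $g_r$ to $g_r'$.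
\end{proof}

\section{A filler at limit levels}\label{sec:Y}

Applying $\zeta^\lambda$ to the $3$-pair of Theorem~\ref{thm:five} gives a $(\lambda+3)$-pair and the complexity $\Sigma_{\lambda+5}$. To reach $\Sigma_{\lambda+3}$ and $\Sigma_{\lambda+4}$ we must apply a $\lambda$-filler directly to the labeled pairs, and $\zeta^\lambda$ is not a $\lambda$-filler for admissible orders. To see this, let $M$ be a single $\infty$-point and let $M'$ have labels $\infty,1,\infty$. The $\Pi_3$ sentence ``for every $x$ there is $w\ne x$ with $w\sim_1x$'' holds in $[M]_{\zeta^\lambda}=\zeta^\lambda$ and fails in $[M']_{\zeta^\lambda}$, so the empty tuples are similar but not $\le_3$-related. Finite summands stand out because $\zeta^\lambda$ contains nothing like them. We therefore build an ordering that contains finite blocks of every size, in every finite pattern, at every level below $\lambda$.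

\subsection*{The orderings $Y_\gamma$}
Fix a sequence $(t_i)_{i\in\mathbb Z}$ of positive integers such that every finite word of positive integers occurs as a block of consecutive entries in every tail. For example, list all words as $\sigma_0,\sigma_1,\dots$ and take $\cdots\sigma_1\sigma_0\sigma_0\sigma_1\cdots$; every word is a prefix of infinitely many $\sigma_i$. Let $W$ be the labeled order of type $\zeta$
\[
\dots<p_{-1}<q_{-1}<p_0<q_0<p_1<q_1<\dots,\qquad\ell(p_i)=\infty,\quad\ell(q_i)=t_i .
\]
It is admissible. It is recurrent, because a finite convex subset lies in some $[p_i,p_{j+1}]$, and a copy of this interval appears wherever the word $t_i\dots t_j$ occurs. Define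
\[
Y_0=\zeta,\qquad Y_{\gamma+1}=[W]_{Y_\gamma}=\sum_{i\in\zeta}(Y_\gamma+t_i),\qquad Y_\mu=\bigcup_{\gamma<\mu}Y_\gamma\quad(\mu\text{ limit}),
\]
where $Y_\gamma$ is identified with the summand $E_{p_0}$ of $Y_{\gamma+1}$. So for $\gamma\le\mu$ there is a \emph{canonical} copy of $Y_\gamma$ in $Y_\mu$, and it is convex. We write $[M]_\gamma$ for $[M]_{Y_\gamma}$.

The analogue of \eqref{eq:split} needs one more kind of substitution. For labeled orders $M,U$ let $M\circ U=M[F]$, where $F_\infty=U$ and $F_n$ is a single point labeled $n$: the $\infty$-points of $M$ are replaced by $U$ and the integer points are kept. Regrouping $(k,(u,h))$ as $((k,u),h)$ identifies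
\begin{equation}\label{eq:regroup}
[M]_{[U]_Y}=[M\circ U]_Y .
\end{equation}
Under \eqref{eq:regroup}, similar tuples of $[M]_{[U]_Y}$ and $[M']_{[U]_Y}$ project to similar tuples of $M\circ U$ and $M'\circ U$, and their remaining coordinates agree. If $M$ and $U$ are admissible, so is $M\circ U$. Indeed, every copy of $U$ contains an $\infty$-point, which handles integer points of $M$ and pairs of them; and an integer point in a copy of $U$ has $\infty$-points on both sides within that copy, which handles it and separates it from all integer points outside the copy.

\begin{lemma}\label{lem:U}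
For $\gamma\le\mu$ there is an admissible labeled order $U_{\gamma,\mu}$ with $[U_{\gamma,\mu}]_\gamma=Y_\mu$, such that the canonical copy of $Y_\gamma$ is the summand of an $\infty$-point of $U_{\gamma,\mu}$. Hence $[M]_\mu=[M\circ U_{\gamma,\mu}]_\gamma$ for every labeled order $M$.
\end{lemma}

\begin{proof}
We use recursion on $\mu$. Let $U_{\gamma,\gamma}$ be a single $\infty$-point $o$. Let $U_{\gamma,\mu+1}=W\circ U_{\gamma,\mu}$, with $U_{\gamma,\mu}$ identified with the copy that replaces $p_0$; by \eqref{eq:regroup}, $[U_{\gamma,\mu+1}]_\gamma=[W]_\mu=Y_{\mu+1}$, compatibly with the identifications. At limits take the union, which is admissible because any two points lie in one of the admissible suborders. At every stage the canonical $Y_\gamma$ is $E_o$. The last statement is \eqref{eq:regroup}.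
\end{proof}

\begin{lemma}\label{lem:YF1}
If $M,M'$ are admissible, then similar tuples of $[M]_\gamma$ and $[M']_\gamma$ are $\le_{2+2\gamma}$-related.
\end{lemma}

\begin{proof}
We use induction on $\gamma$; the case $\gamma=0$ is part of Lemma~\ref{lem:zetafiller}. For $\gamma+1$, regroup by $[M]_{\gamma+1}=[M\circ W]_\gamma$. A point labeled $n$ is a convex subset of $W$, since $n$ occurs in $t$, so Lemma~\ref{lem:moves}(b) applies with $V=W$: the projected tuples in $M\circ W$ and $M'\circ W$ are $\le_2$-related. Lemma~\ref{lem:transfer}, for the class of admissible orders and $\nu=2+2\gamma$, gives $\le_{2+2\gamma+2}$. For a limit $\mu$ we have $2+2\mu=\mu$. For each $\gamma<\mu$ the tuples remain similar in $[M\circ U_{\gamma,\mu}]_\gamma$ and $[M'\circ U_{\gamma,\mu}]_\gamma$, so they are $\le_{2+2\gamma}$-related, and these ordinals are unbounded in $\mu$.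
\end{proof}

\begin{lemma}\label{lem:YF2}
If $M$ is admissible, then the $\sim_{1+\gamma}$-classes of $[M]_\gamma$ are the summands. In particular $Y_\gamma$ is a single $\sim_{1+\gamma}$-class and is scattered, and $Y_{\gamma+1}/{\sim_{1+\gamma}}$ has order type $\zeta$.
\end{lemma}

\begin{proof}
We use induction on $\gamma$; the case $\gamma=0$ was shown in the proof of Lemma~\ref{lem:zetafiller}. The $\sim_{1+\gamma}$-classes of $[M]_{\gamma+1}=[M\circ W]_\gamma$ correspond to the points of $M\circ W$. A closed interval of $M\circ W$ is finite if its endpoints come from the same point of $M$, and otherwise it contains a tail of $W$ by Lemma~\ref{lem:tails}. For a limit $\mu$ we have $1+\mu=\mu$, and $\sim_\mu$ is the union of the relations $\sim_{1+\gamma}$, $\gamma<\mu$, whose classes are the summands of $[M\circ U_{\gamma,\mu}]_\gamma$. Elements of different summands of $[M]_\mu$ lie in different summands of each of these. A finite summand is contained in a $\sim_1$-class. Two elements of a summand $Y_\mu$ lie in its canonical $Y_\gamma$ for some $\gamma<\mu$, which is a summand of $[M\circ U_{\gamma,\mu}]_\gamma$. For the last sentence take for $M$ a single $\infty$-point and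 use Lemma~\ref{lem:cond}(c), then take $M=W$.
\end{proof}

\subsection*{Orbits in $Y_\lambda$}
It remains to define orbits inside $Y_\lambda$ at level $\lambda$. A tuple lies in the canonical $Y_\gamma$ for all large $\gamma<\lambda$, and its position in $Y_\gamma$ can be described by Scott sentences of the intervals it cuts out. We need these sentences to have complexity below $\lambda$. The \emph{Hausdorff rank} of a scattered ordering $J$ is the least $\alpha$ such that $J/{\sim_\alpha}$ is finite. By Alvir and Rossegger \cite{AR}, a countable scattered linear ordering of Hausdorff rank $\alpha$ has a d-$\Sigma_{2\alpha+1}$ Scott sentence. We use only that this bound is below $\lambda$ when the rank is below $\lambda$, so a finite shift in the convention for the rank would be harmless.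

\begin{lemma}\label{lem:Yfiller}
$Y_\lambda$ is a $\lambda$-filler for the class of admissible labeled orders.
\end{lemma}

\begin{proof}
The ordering $Y_\lambda$ is infinite, and it is scattered by Lemma~\ref{lem:YF2}. Since $2+2\lambda=\lambda$, (F1) is Lemma~\ref{lem:YF1}. Since $1+\lambda=\lambda=2\lambda$, (F2) holds for $\sim_\lambda$ by Lemmas~\ref{lem:YF2} and~\ref{lem:cond}(b).

For (F3) let $g_1<\dots<g_r$ with $r\ge1$ lie in the canonical $Y_{\gamma_0}$, $\gamma_0<\lambda$. For a successor ordinal $\gamma$ with $\gamma_0\le\gamma<\lambda$, let $\xi_\gamma(\bar x)$ express:
\[
\text{there are }u<x_1<\dots<x_r<v\text{ with }((u,v),\bar x)\cong(Y_\gamma,\bar g).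
\]
The isomorphism exists if and only if each of the intervals $(u,x_1),(x_1,x_2),\dots,(x_r,v)$ is isomorphic to the corresponding interval $J$ of $Y_\gamma$ determined by $\bar g$. If $J$ is empty, this is a $\Pi_1$ condition. Otherwise $J$ is a single $\sim_{1+\gamma}$-class by Lemmas~\ref{lem:YF2} and~\ref{lem:cond}(a), so it has Hausdorff rank at most $1+\gamma$ and a Scott sentence in $\Sigma_\kappa$ for $\kappa=2(1+\gamma)+2<\lambda$. The condition then says that the interval is nonempty and satisfies this sentence. Restricting all quantifiers of a sentence to the interval between two named points adds only quantifier-free clauses and does not raise the complexity. Hence $\xi_\gamma\in\Sigma_\kappa$, and $\Theta_{\bar g}=\bigwedge_\gamma\xi_\gamma$ is $\Pi_\lambda$, hence $\Sigma_{\lambda+1}$.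

Let $M$ be admissible and $k\in M$ an $\infty$-point; identify $E_k$ with $Y_\lambda$. The tuple $\bar g$ satisfies every $\xi_\gamma$: inside the canonical $Y_{\gamma+1}=[W]_\gamma$, the canonical $Y_\gamma$ is the open interval between the last point $u$ of the summand at $q_{-1}$ and the first point $v$ of the summand at $q_0$.

Conversely, let $\bar g'\in E_k$ satisfy $\Theta_{\bar g}$. A single $\xi_\gamma$ places $\bar g'$ only in some copy of $Y_\gamma$; we use one whose index is large enough to make the copy canonical. Choose a successor $\gamma=\delta+1$ with $\gamma_0\le\gamma<\lambda$ such that $\bar g'$ lies in the canonical copy $C$ of $Y_\gamma$ in $E_k$, and let $u,v$ witness $\xi_\gamma(\bar g')$. We claim that $(u,v)=C$. By Lemmas~\ref{lem:U} and~\ref{lem:YF2}, $C$ is a summand of $[M\circ U_{\gamma,\lambda}]_\gamma=[M]_\lambda$, hence the $\sim_{1+\gamma}$-class of $g_1'$. The interval $(u,v)\cong Y_\gamma$ is by itself a single $\sim_{1+\gamma}$-class and contains $g_1'$, so $(u,v)\subseteq C$ by Lemma~\ref{lem:cond}(a). Here we use that $\gamma$ is a successor: both $C/{\sim_{1+\delta}}$ and $(u,v)/{\sim_{1+\delta}}$ have order type $\zeta$. If $u\in C$, then the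 classes meeting $(u,v)$ are bounded below in $C/{\sim_{1+\delta}}\cong\zeta$ by the class of $u$, so there is a least one, which is impossible in type $\zeta$. So $u\notin C$, and by the mirror argument $v\notin C$. As $C$ is convex and $u<g_1'<v$, we get $C\subseteq(u,v)$, which proves the claim. Thus there is an automorphism of the canonical $Y_\gamma$ mapping $\bar g$ to $\bar g'$, and it extends by the identity to $Y_\lambda$.
\end{proof}

\section{The remaining proofs}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Write $(M_1,M_1')=(S,S^-)$ and $(M_2,M_2')=(T,T^-)$. By Propositions~\ref{prop:S} and~\ref{prop:T}, $(M_r,M_r')$ is an $r$-pair of admissible scattered labeled orders for $r=1,2$. We apply Proposition~\ref{prop:lift}, which preserves scatteredness, and then Proposition~\ref{prop:pair}.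

With the filler $Y_\lambda$ (Lemma~\ref{lem:Yfiller}) we obtain $(\lambda+r)$-pairs, so $[M_1]_{Y_\lambda}$ and $[M_2]_{Y_\lambda}$ have Scott complexities $\Sigma_{\lambda+3}$ and $\Sigma_{\lambda+4}$.

With the filler $\zeta$ (Lemma~\ref{lem:zetafiller}) we obtain $(2+r)$-pairs $(L_r,L_r')$ of linear orderings, where $L_r=[M_r]_\zeta$ and $L_r'=[M_r']_\zeta$. For $\gamma\ge1$, the filler $\zeta^\gamma$ (Lemma~\ref{lem:powerfiller}) turns these into $(2\gamma+2+r)$-pairs $(\zeta^\gamma L_r,\zeta^\gamma L_r')$; for $\gamma=0$ nothing changes. Hence for every countable $\gamma$,
\[
\operatorname{SSC}(\zeta^\gamma L_1)=\Sigma_{2\gamma+5},\qquad\operatorname{SSC}(\zeta^\gamma L_2)=\Sigma_{2\gamma+6}.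
\]
For finite $\gamma$ the ordinals $2\gamma+5$ and $2\gamma+6$ run through all finite $\alpha\ge5$. For $\gamma=\lambda+k$ with $k$ finite they are $\lambda+2k+5$ and $\lambda+2k+6$, which run through all $\lambda+n$ with $n\ge5$. A countable successor $\alpha\ge5$ not of the form $\lambda+1$ or $\lambda+2$ is either finite or equal to $\lambda+n$ with $n\ge3$ finite, so all cases are covered.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Lemma~\ref{lem:trivial} excludes $\alpha\le1$ and limit $\alpha$, and (K2)--(K4) exclude $\alpha=2,3,4$. The ordinals $\lambda+1$ occur by (K1), and all other successors $\alpha\ge5$ not of the form $\lambda+2$ occur by Theorem~\ref{thm:all}.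
\end{proof}

To obtain $\Sigma_{\lambda+2}$ from Proposition~\ref{prop:pair} one would need a $\lambda$-pair. The constructions above start from a $1$-pair and a $2$-pair and add ordinals on the left, so they produce $\beta$-pairs only for successor $\beta$, and they leave the case $\alpha=\lambda+2$ undecided.

\begin{thebibliography}{9}

\bibitem{AR}
Alvir and Rossegger, \emph{The complexity of Scott sentences of scattered linear orders}, J. Symb. Logic \textbf{85} (2020).

\bibitem{GHH}
David Gonzalez, Matthew Harrison-Trainor, Meng-Che ``Turbo'' Ho, \emph{Scott analysis, linear orders and almost periodic functions}, arXiv:2406.01836 (2024).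

\end{thebibliography}
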